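# Three surfaces that meet in pairs but not all together

## 1. Must three pairwise meeting components have a common point?

Let $\Bbbk$ be a field. An **$\mathbb N$-graded $\Bbbk$-algebra** is an $\mathbb N$-graded Noetherian ring $R=\bigoplus_{i\ge 0}R_i$ with $R_0=\Bbbk$; it is an **$\mathbb N$-graded domain** if it is also a domain. We write $R_+=\bigoplus_{i>0}R_i$. For an ideal $I$, $\mathrm{Min}(I)$ is the set of primes minimal over $I$, and $\operatorname{ht}I$ is the smallest height of a prime containing $I$. The problem of this lecture, attributed to Lyubeznik, appears in Matteo Varbaro's "Connectivity of hyperplane sections of domains", arXiv:1802.09445 (2018). There $\Bbbk$ is separably closed.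

**Problem.** Find an $\mathbb N$-graded $4$-dimensional domain $R$ and a graded element $x\in R$ of positive degree such that
$$\mathrm{Min}(xR)=\{\mathfrak p_1,\mathfrak p_2,\mathfrak p_3\},\qquad \operatorname{ht}(\mathfrak p_i+\mathfrak p_j)=2\ \ (i\ne j),\qquad \operatorname{ht}(\mathfrak p_1+\mathfrak p_2+\mathfrak p_3)=4,$$
or prove that no such pair exists.

In geometric terms, let $X=\operatorname{Proj}R$, a threefold, and $D=V_+(x)$. For a proper homogeneous ideal $I$ of an $n$-dimensional $R$ one has $\operatorname{ht}I=\dim R-\dim R/I=n-1-\dim V_+(I)$, with $\dim\emptyset=-1$. So we want a divisor $D$ with three irreducible components $D_i=V_+(\mathfrak p_i)$, surfaces that meet pairwise in curves and have no common point: a closed ring of three surfaces.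

The answer one would first guess is no. Let us test the guess.

*One dimension lower.* In $\Bbbk[x_0,x_1,x_2]$ take $x=x_0x_1x_2$. The three minimal primes $(x_i)$ have pairwise sums of height $2$ and total sum of height $3$. These are three lines in the plane, forming a triangle. So in dimension $3$ a ring of components is easy, and the guess is about dimension $4$.

*The polynomial ring in four variables.* Height-one primes are principal, $\mathfrak p_i=(f_i)$, so $\operatorname{ht}(f_1,f_2,f_3)\le 3$ by Krull. Three surfaces in $\mathbb P^3$ always meet, and there is no example here.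

*A single principal component already kills the configuration.* Let $(R,x)$ solve the problem and suppose that $\mathfrak p_2$, say, is the radical of $(f)$. Choose a prime $\mathfrak q\supseteq \mathfrak p_1+\mathfrak p_3$ of height $2$. It is minimal over $\mathfrak p_1+\mathfrak p_3$ (whose height is $2$), hence homogeneous and contained in $R_+$, and $f\in\mathfrak p_2\subset R_+$. Let $\mathfrak q'\subseteq R_+$ be a minimal prime of $\mathfrak q+(f)$. By Krull $\operatorname{ht}(\mathfrak q'/\mathfrak q)\le1$, so $\dim R/\mathfrak q'\ge \dim R/\mathfrak q-1=1$ and $\operatorname{ht}\mathfrak q'\le3$. But $\mathfrak q'\ni f$ contains $\mathfrak p_2$, hence all three $\mathfrak p_i$. This contradicts $\operatorname{ht}(\mathfrak p_1+\mathfrak p_2+\mathfrak p_3)=4$. So in any example none of the $\mathfrak p_i$ is the radical of a principal ideal.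

The next natural test is a large supply of rings that are not factorial and whose primes can be drawn: normal monoid rings. There the guess also survives (Section 3). Nevertheless it is false, and the drawing will tell us how to break it.

## 2. Finitely generated domains, integral extensions, faces of monoids

A Noetherian $\mathbb N$-graded ring with $R_0=\Bbbk$ is a finitely generated $\Bbbk$-algebra. We use the following textbook facts.

* (F1) If $A$ is a finitely generated domain over a field and $I\subsetneq A$ an ideal, then $\operatorname{ht}I+\dim A/I=\dim A$.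
* (F2) If $A\subseteq B$ is integral and $Q\subset B$ is prime, then $\dim A/(Q\cap A)=\dim B/Q$. Also $\dim A=\dim B$, and every prime of $A$ has a prime of $B$ lying over it.
* (F3) If $F$ is a finitely generated submonoid of a lattice, then $\Bbbk[F]$ is a domain of dimension $\operatorname{rank}F$. The lattice points of a rational polyhedral cone $\sigma$ form a finitely generated monoid (Gordan) of rank $\dim\sigma$.
* (F4) Let $F\subseteq M$ be a **face** of a finitely generated monoid $M$ in a lattice: a submonoid such that $m+m'\in F$ implies $m,m'\in F$. Then the span of the monomials in $M\setminus F$ is a prime ideal of $\Bbbk[M]$ with quotient $\Bbbk[F]$.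
* (F5) (Artin–Tate) If $\Bbbk\subseteq R\subseteq S$ are rings, $S$ is a finitely generated $\Bbbk$-algebra and a finite $R$-module, then $R$ is a finitely generated $\Bbbk$-algebra.

For (F4): the face condition says exactly that the span of $M\setminus F$ is an ideal, the quotient is $\Bbbk[F]$, and $F$ is generated by those generators of $M$ that lie in $F$. If $\lambda$ is additive and $\ge0$ on $M$, then $\{\lambda=0\}$ is a face, and so is an intersection of such sets. A small example: in $M=\mathbb N^2$, $\Bbbk[M]=\Bbbk[X,Y]$, the face $\{\text{second coordinate}=0\}$ has complement spanned by the multiples of $Y$, the prime $(Y)$, with quotient $\Bbbk[X]$.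

## 3. In a normal monoid ring the components form a disc or a sphere

Let $\mathcal P\subset\mathbb R^3$ be a $3$-dimensional lattice polytope, $M\subset\mathbb Z^4$ the monoid of lattice points $(d,p)$ of the cone over $\{1\}\times\mathcal P$, and $S=\Bbbk[M]$ graded by $d$. Each facet $G$ of $\mathcal P$ gives an integral form $\lambda_G\ge0$ on $M$, a face $F_G=\{\lambda_G=0\}$ of rank $3$, and a prime $Q_G$ spanned by the monomials with $\lambda_G>0$. It has height $1$ by (F1), (F3), (F4). Let $x$ be the monomial with exponent $(d_0,p_0)$, $d_0>0$, and put $t=p_0/d_0\in\mathcal P$.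

*Minimal primes of $x$.* If $\lambda_G(m)>0$ for every facet $G\not\ni t$, then $m^N/x\in S$ for $N\gg0$: the forms $\lambda_G$ with $G\ni t$ vanish at $x$, and the others become nonnegative. So every prime containing $x$ contains the intersection of the $Q_G$ with $G\not\ni t$, hence contains one of them. These $Q_G$ contain $x$ and have height $1$. Thus $\mathrm{Min}(xS)=\{Q_G: t\notin G\}$.

*Sums.* A sum $\sum_kQ_{G_k}$ is spanned by the monomials outside $\bigcap_kF_{G_k}$, so it is the prime of that face, and its height is $4-\operatorname{rank}=3-\dim\bigcap_kG_k$.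

So a monomial example would be a polytope with exactly three facets $G_1,G_2,G_3$ not containing $t$, meeting pairwise in edges, with $G_1\cap G_2\cap G_3=\emptyset$. Let $K=G_1\cup G_2\cup G_3$. Since $G_1\cap G_2$ is convex and nonempty, $G_1\cup G_2$ is contractible. It meets $G_3$ in two disjoint nonempty convex sets, so Mayer–Vietoris gives $H^1(K;\mathbb Z)=\mathbb Z$.

On the other hand, let $K$ be the union of all facets not containing $t$, for any polytope $\mathcal P$ and any $t\in\mathcal P$, and let $C$ be the cone of vectors $v$ with $t+\varepsilon v\in\mathcal P$ for small $\varepsilon>0$. For $0\ne v\in C$ the ray $t+sv$ has a last point in $\mathcal P$. The inequalities of the facets through $t$ hold along the whole ray, so the last point lies on a facet not containing $t$. Conversely, a point $p$ of a facet $G\not\ni t$ is the last point of its ray, because the affine form of $G$ is positive at $t$ and zero at $p$. So $K\to(C\setminus0)/\mathbb R_{>0}$ is a continuous bijection from a compact space to a Hausdorff space, a homeomorphism. If $t$ is interior to $\mathcal P$, then $C=\mathbb R^3$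 and $K\cong S^2$. Otherwise choose $u$ in the interior of $C$. Then $-u\notin C$, since otherwise $0=u+(-u)$ would be interior to $C$ and $C=\mathbb R^3$. Hence $(1-s)v+su\ne0$ for all $v\in C\setminus 0$, $s\in[0,1]$, and $K$ is contractible. In both cases $H^1(K;\mathbb Z)=0$.

So monomials in normal monoid rings give no example. (For a polygon with $t$ in its interior, $K$ is a circle, which is the triangle of lines of Section 1.) This is where the toric approach stops: three facets away from $t$ can form a chain $G_1,G_2,G_3$, but the chain cannot close. The chain is nevertheless nearly what we want. If $G_1\cap G_3=\emptyset$, we could choose an edge $E^-$ of $G_1$ and an edge $E^+$ of $G_3$, *both disjoint from $G_2$*, and identify the corresponding curves. Then $D_1$ and $D_3$ acquire a common curve, which misses $D_2$. The identification is made by passing to a subring.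

A graded toy case of such a gluing is
$$\{f\in\Bbbk[X,Y]: f(Z,0)=f(0,Z)\}=\Bbbk\oplus XY\,\Bbbk[X,Y]\oplus\operatorname{span}\{X^d+Y^d:d\ge1\}.$$
It identifies the two axes, that is, two points of $\mathbb P^1$. The primes $(X)$ and $(Y)$ of $\Bbbk[X,Y]$ contract to the same prime $XY\,\Bbbk[X,Y]$. And $X$ is integral over the subring, being a root of $U^2-(X+Y)U+XY$. All three features return below.

## 4. A pentagon with a segment over each point, and the glued ring

We need a chain of three facets whose end facets have edges away from the middle one. Take the pentagon in the $(i,e)$-plane with vertices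
$$O=(0,0),\quad (1,-1),\quad(2,-1),\quad(2,1),\quad(1,1),$$
that is, $|e|\le i\le2$, $|e|\le1$. The three sides not through $O$ are $e=-1$, $i=2$, $e=1$, a chain. The vertex $(1,-1)$ lies on the first and not on the second; $(1,1)$ lies on the third and not on the second. To get a $3$-dimensional polytope put over each point $(i,e)$ the segment $0\le b\le i$. The length $i$ is chosen so that the forms $b$ and $i-b$ both vanish at $O$: with segments $0\le b\le1$ the form $d-b$ would be positive at the monomial over $(O,0)$ and would contribute a fourth minimal prime. The element $x$ is the monomial over $O$.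

**Theorem 1.** Let $\Bbbk$ be any field. Let $S\subset \Bbbk[T,\sigma^{\pm1},\tau_0,\tau_1]$ be the span of the monomials
$$T^d\sigma^e\tau_0^{b}\tau_1^{\,i-b},\qquad (d,i,e,b)\in M:=\{0\le b\le i\le 2d,\ |e|\le i,\ |e|\le d\}\subset\mathbb Z^4,$$
graded by $d$. Let $\rho^\pm:S\to\Bbbk[X_0,X_1]$ be the $\Bbbk$-linear maps sending $T^d\sigma^{\pm d}\tau_0^b\tau_1^{d-b}\mapsto X_0^bX_1^{d-b}$ and all other monomials to $0$. Put
$$R:=\{f\in S:\rho^+(f)=\rho^-(f)\},\qquad x:=T .$$
Then $R$ is an $\mathbb N$-graded $4$-dimensional domain, $x\in R_1$, $\mathrm{Min}(xR)=\{\mathfrak p_1,\mathfrak p_2,\mathfrak p_3\}$ has three elements, $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)=2$ for $i\ne j$, and $\mathfrak p_1+\mathfrak p_2+\mathfrak p_3=R_+$, which has height $4$.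

So the first guess is wrong: the pair asked for exists, over every field. Here is the proof.

**Step 1: the ring $S$ and its faces.** *This step sets up the toric chain.* On $M$ the forms
$$\lambda_1=d+e,\quad\lambda_2=2d-i,\quad\lambda_3=d-e,\quad i+e,\quad i-e,\quad b,\quad i-b$$
are $\ge0$, and $M$ is exactly the set of points of $\mathbb Z^4$ where they are all $\ge0$ (if $d\pm e\ge0$ then $|e|\le d$, and likewise for $i$). So $M$ is the set of lattice points of a rational cone, and $S=\Bbbk[M]$ is a finitely generated domain. The monomials $T,\ T\tau_0,\ T\tau_1,\ T\sigma\tau_0$ lie in $S$. Their exponents $(1,0,0,0),(1,1,0,1),(1,1,0,0),(1,1,1,1)$ are linearly independent, so $\operatorname{rank}M=4$ and $\dim S=4$. If $d=0$, then $i=e=b=0$, so $S_0=\Bbbk$.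

For $j=1,2,3$ let $F_j=\{\lambda_j=0\}\subset M$ and let $Q_j$ be the span of the monomials with $\lambda_j>0$. By (F4), $Q_j$ is prime and $S/Q_j=\Bbbk[F_j]$. Each $F_j$ has rank $3$:

* on $F_1$: $e=-d$, and $(d,i,b)$ satisfies $d\le i\le2d$, $0\le b\le i$;
* on $F_3$: the same with $e=d$;
* on $F_2$: $i=2d$, and $(d,e,b)$ satisfies $|e|\le d$, $0\le b\le2d$.

Let $E^-=\{d+e=0,\ i+e=0\}$ and $E^+=\{d-e=0,\ i-e=0\}$. These are faces, with $E^-\subset F_1$ and $E^+\subset F_3$. On $E^\pm$ we have $e=\pm d$, $i=d$, so its monomials are $T^d\sigma^{\pm d}\tau_0^b\tau_1^{d-b}$ with $0\le b\le d$, and $\Bbbk[E^\pm]\cong\Bbbk[X_0,X_1]$. Hence $\rho^\pm$ is the composite $S\to\Bbbk[E^\pm]\cong\Bbbk[X_0,X_1]$ of (F4), a surjective ring homomorphism. Its kernel $I^\pm$ is spanned by the monomials outside $E^\pm$, so $I^\pm$ is prime and $\dim S/I^\pm=2$. Since $E^-\subset F_1$ and $E^+\subset F_3$, we have $Q_1\subset I^-$ and $Q_3\subset I^+$. Finally $E^+\cap E^-$ contains only the monomial $1$, because $d=e=-d$ forces $d=0$.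

**Step 2: $R$ is a finitely generated domain of dimension $4$ and $S$ is finite over it.** *This makes (F1) and (F2) available for $R$.* Since $\rho^\pm$ are ring homomorphisms compatible with the gradings, $R$ is a graded subring of $S$, hence a domain, and $R_0=\Bbbk$. Let $J=I^+\cap I^-$, the span of the monomials outside $E^+\cup E^-$. Clearly $J\subset R$. An element $f\in S$ lies in $R$ iff for all $d\ge1$, $0\le b\le d$, the coefficients of $T^d\sigma^d\tau_0^b\tau_1^{d-b}$ and $T^d\sigma^{-d}\tau_0^b\tau_1^{d-b}$ in $f$ agree. Therefore
$$R=\Bbbk\oplus J\oplus\operatorname{span}\{w_{d,b}:d\ge1,\ 0\le b\le d\},\qquad w_{d,b}=T^d(\sigma^d+\sigma^{-d})\tau_0^b\tau_1^{d-b}.\tag{1}$$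
For $T$ we have $d\pm e=1\neq0$, so $x=T\in J\subset R$.

A monomial $g=T^d\sigma^{\pm d}\tau_0^b\tau_1^{d-b}$ of $E^\pm$ with $d\ge1$ is a root of
$$Y^2-w_{d,b}\,Y+T^{2d}\tau_0^{2b}\tau_1^{2d-2b},$$
the other root being the monomial with the opposite sign. The constant term is a product of two monomials of $S$ and has $e=0$ and degree $2d>0$, so it lies in $J\subset R$. As $S$ is spanned by $1$, $J$ and these $g$, it is integral over $R$. Being a finitely generated $\Bbbk$-algebra, $S$ is a finite $R$-module. By (F5) $R$ is a finitely generated $\Bbbk$-algebra, in particular Noetherian, and $\dim R=\dim S=4$ by (F2).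

**Step 3: the primes of $S$ that contain $T$.** *We find the divisor $T=0$ upstairs.* We have $\lambda_1(T)=1$, $\lambda_2(T)=2$, $\lambda_3(T)=1$, so $T\in Q_1\cap Q_2\cap Q_3$. The forms $i\pm e$, $b$, $i-b$ vanish at $T$. If a monomial $m$ has $\lambda_1,\lambda_2,\lambda_3>0$, then all seven forms are $\ge0$ at the exponent of $m^2/T$, so $m^2\in TS$. Now $Q_1\cap Q_2\cap Q_3$ is spanned by such monomials. Hence a prime of $S$ containing $T$ contains $Q_1\cap Q_2\cap Q_3\supseteq Q_1Q_2Q_3$, and so contains some $Q_j$.

**Step 4: $\mathrm{Min}(xR)$.** *We push the result down to $R$.* Put $\mathfrak p_j=Q_j\cap R$. By (F2) $\dim R/\mathfrak p_j=\dim S/Q_j=3$, so $\operatorname{ht}\mathfrak p_j=1$ by (F1). Since $0\ne x\in\mathfrak p_j$ and $R$ is a domain, $\mathfrak p_j$ is minimal over $xR$. Conversely, let $\mathfrak p\in\mathrm{Min}(xR)$ and let $Q$ be a prime of $S$ over $\mathfrak p$. Then $T\in Q$, so $Q\supseteq Q_j$ for some $j$ by Step 3. So $\mathfrak p\supseteq\mathfrak p_j$, and $\mathfrak p=\mathfrak p_j$ by minimality.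

The three primes are distinct. The monomial $T\tau_0^2$ has $\lambda_1=1$, $\lambda_2=0$, $\lambda_3=1$. It is in $J$ (as $d\pm e\ne0$), and it lies in $\mathfrak p_1\cap\mathfrak p_3$ but not in $\mathfrak p_2$. The monomial $T\sigma^{-1}\tau_0^2$ has $\lambda_1=0$, $\lambda_3=2$, $i+e=1$. It is in $J$, and it lies in $\mathfrak p_3$ but not in $\mathfrak p_1$.

**Step 5: the pairwise sums have height $2$.** *The third of these pairs is where the gluing acts.* The $\mathfrak p_j$ are distinct primes of height $1$, so a prime containing $\mathfrak p_i+\mathfrak p_j$ with $i\ne j$ strictly contains $\mathfrak p_i$. Hence $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)\ge2$. For the upper bounds we exhibit primes of height $2$.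

The face $F_1\cap F_2=\{e=-d,\ i=2d,\ 0\le b\le2d\}$ has rank $2$. Its prime $P\subset S$ contains $Q_1+Q_2$, so $\mathfrak p_1+\mathfrak p_2\subset P\cap R$, and $\operatorname{ht}(P\cap R)=4-\dim S/P=4-2=2$ by (F1), (F2). In the same way, with $e=d$, $\operatorname{ht}(\mathfrak p_2+\mathfrak p_3)\le2$.

For the remaining pair, $\mathfrak p_1\subset I^-\cap R$ and $\mathfrak p_3\subset I^+\cap R$. For $f\in R$ we have $\rho^-(f)=\rho^+(f)$, so $\rho^-(f)=0$ iff $\rho^+(f)=0$, that is,
$$I^-\cap R=I^+\cap R.$$
So $\mathfrak p_1+\mathfrak p_3$ is contained in the prime $I^-\cap R$, whose height is $4-\dim S/I^-=2$.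

**Step 6: the triple sum is $R_+$.** *We check that the gluing created no common point.* Let $m\in J$ be a monomial of degree $d$. Then $m\neq1$, so $d>0$, and $\lambda_1(m)+\lambda_3(m)=2d>0$. So $m\in\mathfrak p_1$ or $m\in\mathfrak p_3$, and $J\subset\mathfrak p_1+\mathfrak p_3$. Both monomials of $w_{d,b}$ with $d\ge1$ have $i=d$, so $\lambda_2=d>0$ and $w_{d,b}\in Q_2\cap R=\mathfrak p_2$. By (1), $\mathfrak p_1+\mathfrak p_2+\mathfrak p_3\supseteq R_+$. Equality holds because each $\mathfrak p_j$ is a proper graded ideal and $R_0=\Bbbk$. As $R/R_+=\Bbbk$, (F1) gives $\operatorname{ht}R_+=4$. $\blacksquare$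

If we had glued the edge $G_1\cap G_2$ to the edge $G_2\cap G_3$ instead, the glued curve would lie on $D_2$ too, and Step 6 would fail. This is why the pentagon has the extra sides through $O$: they provide the vertices $(1,\pm1)$, away from the side $i=2$.

## 5. Polygons inscribed in a parabola: all cycle lengths, all dimensions

For $x\in R$ homogeneous of positive degree with $\mathrm{Min}(xR)=\{\mathfrak p_1,\dots,\mathfrak p_s\}$, let $\Delta(x)$ be the simplicial complex on $\{1,\dots,s\}$ whose faces are the nonempty $\alpha$ for which $\sum_{i\in\alpha}\mathfrak p_i$ is not $R_+$-primary, that is, has height $<\dim R$. (The sum is homogeneous, so its minimal primes lie in $R_+$, and by (F1) it has height $\dim R$ iff $R_+$ is its only minimal prime.) For $x_0x_1x_2\in\Bbbk[x_0,x_1,x_2]$ and for the pair of Theorem 1, $\Delta(x)$ is the boundary of a triangle. For $x_0x_1x_2\in\Bbbk[x_0,\dots,x_3]$ it is a full triangle.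

**Theorem 2.** Let $\Bbbk$ be any field, $n\ge3$, $s\ge3$. There are an $\mathbb N$-graded $n$-dimensional domain $R$ and $x\in R_1$ with $\mathrm{Min}(xR)=\{\mathfrak p_1,\dots,\mathfrak p_s\}$ ($s$ distinct primes), $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)=2$ if $i,j$ are cyclically adjacent, and $\mathfrak p_i+\mathfrak p_j=R_+$ (height $n$) if $i\ne j$ are not adjacent. Moreover $\mathfrak p_i+\mathfrak p_j+\mathfrak p_l=R_+$ for distinct $i,j,l$. So $\Delta(x)$ is an $s$-cycle.

The plan is that of Theorem 1, with a polygon having a chain of $s$ sides away from $O$, and simplices in place of segments.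

**Step 1: the polygon.** *We need a chain of $s$ edges together with explicit forms.* Put $y_j=2j-s$ and $v_j=(s^2+1-y_j^2,\ y_j)$ for $0\le j\le s$, points of the $(i,e)$-plane on a parabola. So $v_0=(1,-s)$, $v_s=(1,s)$, and all first coordinates are $\ge1$. Let $O=(0,0)$ and let $\Pi$ be the convex hull of $O,v_0,\dots,v_s$. Consider the forms in $(d,i,e)$
$$\lambda_j=(s^2+1+y_{j-1}y_j)\,d-i-(y_{j-1}+y_j)\,e\quad(1\le j\le s),\qquad \lambda_0=si+e,\qquad\lambda_{s+1}=si-e.$$
For $1\le j\le s$,
$$\lambda_j(1,v_k)=(y_k-y_{j-1})(y_k-y_j)\ge0,\qquad \lambda_j(1,O)=s^2+1+y_{j-1}y_j=s^2+(2j-1-s)^2>0,$$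
and the first value is $0$ only for $k\in\{j-1,j\}$, since $y_{j-1},y_j$ are neighbors in the list of the $y_k$. Further $\lambda_0(1,O)=\lambda_0(1,v_0)=0$, and for $k\ge1$ we have $\lambda_0(1,v_k)=s(s^2+1-y_k^2)+y_k\ge s+y_k>0$. By symmetry $\lambda_{s+1}$ vanishes at $O$ and $v_s$ and is positive at the other points. So all forms are $\ge0$ on $\{1\}\times\Pi$, and they vanish there exactly on the segments
$$\ell_j=[v_{j-1},v_j]\ (1\le j\le s),\qquad[O,v_0],\qquad[O,v_s],$$
which are therefore edges of $\Pi$. Each of the points $O,v_0,\dots,v_s$ is the only common point of two of these edges, so each is a vertex. A vertex of a polygon lies on exactly two edges, so these are all the edges. Hence $\Pi$ is the set where all $\lambda_k(1,\cdot)\ge0$.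

Let $C=\{\lambda_0,\dots,\lambda_{s+1}\ge0\}\subset\mathbb R^3$. On $C$ we have $2si=\lambda_0+\lambda_{s+1}\ge0$ and $|e|\le si$. Also $\lambda_1+\lambda_s=2\big(s^2+(s-1)^2\big)d-2i\ge0$, because $y_{s-1}=-y_1$ and $y_s=-y_0$. So $d\ge0$ on $C$, and $d=0$ forces $i=0$, then $e=0$. Thus $C$ is the cone over $\{1\}\times\Pi$.

**Step 2: the toric ring.** *This repeats Step 1 of Theorem 1 in dimension $n$.* Let $r=n-3\ge0$ and
$$M=\{(d,e,\beta)\in\mathbb Z^2\times\mathbb N^{r+1}:\ \lambda_0,\dots,\lambda_{s+1}\ge0\text{ at }(d,|\beta|,e)\},$$
with monomials $T^d\sigma^e\tau^\beta$. Put $S=\Bbbk[M]$, graded by $d$, and $x=T$. Write $i=|\beta|$. The cone of $M$ in $\mathbb R^{n}$ contains points with all $\beta$-coordinates positive and $(i,e)/d$ interior to $\Pi$. There all defining inequalities are strict, so $\dim S=\operatorname{rank}M=n$. If $d=0$ then $i=e=0$, so $\beta=0$ and $S_0=\Bbbk$.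

For $1\le j\le s$ let $F_j=\{\lambda_j=0\}$, with prime $Q_j$. Over an interior point of $\ell_j$, with $\beta>0$ in all coordinates, all inequalities except $\lambda_j\ge0$ are strict. So $F_j$ has rank $n-1$. For $0\le j\le s$ let $E_j=\{(i,e)=d\,v_j\}$, the face on which the forms of the two edges through $v_j$ vanish, with prime $P_j$. These two forms are linearly independent and the other inequalities can be made strict, so $E_j$ has rank $n-2$. We have $E_{j-1}\subset F_j$ and $E_j\subset F_j$ for $1\le j\le s$.

**Step 3: the gluing.** *We identify $E_0$ with $E_s$.* The monomials of $E_0$ and $E_s$ are $T^d\sigma^{\mp sd}\tau^\beta$ with $|\beta|=d$. So there are surjective ring maps $\rho_0,\rho_s:S\to\Bbbk[X_0,\dots,X_r]$ with kernels $P_0,P_s$, sending $T^d\sigma^{\mp sd}\tau^\beta\mapsto X^\beta$. Put $R=\{f\in S:\rho_0(f)=\rho_s(f)\}$, $J=P_0\cap P_s$ (spanned by the monomials outside $E_0\cup E_s$), and $w_{d,\beta}=T^d(\sigma^{-sd}+\sigma^{sd})\tau^\beta$ for $|\beta|=d\ge1$. Since $E_0\cap E_s=\{0\}$, comparing coefficients gives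
$$R=\Bbbk\oplus J\oplus\operatorname{span}\{w_{d,\beta}:|\beta|=d\ge1\}.\tag{2}$$
$T$ has $d=1$, $i=0$, so it is outside $E_0\cup E_s$ and $T\in J\subset R$. The monomial $g=T^d\sigma^{\mp sd}\tau^\beta$, $|\beta|=d\ge1$, is a root of $Y^2-w_{d,\beta}Y+T^{2d}\tau^{2\beta}$. The constant term is a product of two elements of $S$ and has $e=0$ and positive degree, so it lies in $J$. Hence $S$ is integral and so finite over $R$. By (F5) $R$ is a finitely generated $\Bbbk$-algebra, a graded domain with $R_0=\Bbbk$, and $\dim R=n$.

**Step 4: minimal primes.** *We show that they are the $\mathfrak p_j:=Q_j\cap R$, and that these are distinct.* We have $\lambda_j(T)>0$ for $1\le j\le s$, while $\lambda_0$, $\lambda_{s+1}$ and all $\beta$-coordinates vanish at $T$. So if a monomial $m$ has $\lambda_1,\dots,\lambda_s>0$, then $m^N/T\in S$ for $N\gg0$. Hence a prime of $S$ containing $T$ contains $Q_1\cap\dots\cap Q_s$, so some $Q_j$. By (F2), (F1) $\dim R/\mathfrak p_j=n-1$ and $\operatorname{ht}\mathfrak p_j=1$. As $0\ne x\in\mathfrak p_j$, $\mathfrak p_j$ is minimal over $xR$. If $\mathfrak p\in\mathrm{Min}(xR)$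 and $Q$ lies over $\mathfrak p$, then $Q\supseteq Q_j$ for some $j$, so $\mathfrak p=\mathfrak p_j$. For $j\ne l$, take the product of a degree-$1$ monomial of $E_{l-1}$ and one of $E_l$ (they exist: choose $|\beta|$ equal to the first coordinate of the vertex). It lies over the midpoint of $\ell_l$. That point is no vertex and lies on no other edge. So the product is in $J$, has $\lambda_l=0$ and $\lambda_j>0$, and is in $\mathfrak p_j\setminus\mathfrak p_l$.

**Step 5: adjacent pairs.** *We bound the height from both sides.* As before the height of $\mathfrak p_i+\mathfrak p_j$ is $\ge2$ for $i\ne j$. For $1\le j<s$, $E_j\subset F_j\cap F_{j+1}$ gives $\mathfrak p_j+\mathfrak p_{j+1}\subset P_j\cap R$. For the pair $(1,s)$, the definition of $R$ gives $P_0\cap R=P_s\cap R$, and this prime contains $\mathfrak p_1$ (as $E_0\subset F_1$) and $\mathfrak p_s$ (as $E_s\subset F_s$). All the primes $P_j\cap R$ have height $n-(n-2)=2$.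

**Step 6: all other sums are $R_+$.** *We verify that no further intersections occur.* If $\ell_j\cap\ell_l=\emptyset$, a monomial of $J$ has $d>0$ and cannot have $\lambda_j=\lambda_l=0$, since then $(i,e)/d\in\ell_j\cap\ell_l$. So $J\subset\mathfrak p_j+\mathfrak p_l$. If $j\notin\{1,s\}$, then $v_0,v_s\notin\ell_j$, so both monomials of each $w_{d,\beta}$ have $\lambda_j>0$, and $w_{d,\beta}\in\mathfrak p_j$. Now let $j\ne l$ be not cyclically adjacent. Then $\ell_j\cap\ell_l=\emptyset$, and one of $j,l$ is not in $\{1,s\}$, so $\mathfrak p_j+\mathfrak p_l=R_+$ by (2). If $s\ge4$, any three indices include a non-adjacent pair, and the triple sums are $R_+$. If $s=3$, then $\ell_1\cap\ell_3=\emptyset$ gives $J\subset\mathfrak p_1+\mathfrak p_3$, and all $w_{d,\beta}$ are in $\mathfrak p_2$, so $\mathfrak p_1+\mathfrak p_2+\mathfrak p_3=R_+$. Finally $\operatorname{ht}R_+=n$ by (F1). $\blacksquare$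

## 6. Complete local domains and standard graded rings

Let $(R,x)$ be a pair of Theorem 1 or 2, of dimension $n$, with minimal primes $\mathfrak p_1,\dots,\mathfrak p_s$.

**Complete local version.** *The ring $\hat R=\prod_dR_d$ is a complete local domain with residue field $\Bbbk$, $\mathrm{Min}(x\hat R)=\{\mathfrak p_i\hat R\}$, and all sums of the $\mathfrak p_i\hat R$ have the same heights as the corresponding sums in $R$.*

Since $R$ is finitely generated over $R_0=\Bbbk$, the powers of $R_+$ and the ideals $\bigoplus_{d\ge k}R_d$ define the same topology, so $\hat R$ is the $R_+$-adic completion. It is a domain: look at the lowest-degree terms of two factors. For homogeneous $I$, $\hat R/I\hat R$ is the completion $\prod_d(R/I)_d$ of $R/I$. Its dimension is the height of $R_+/I$ in $R/I$, which is $\dim R/I$, because all minimal primes of $I$ lie in $R_+$ and (F1) applies modulo each of them. Taking $I=\mathfrak p_i$, the quotient is a domain by lowest-degree terms, so $\mathfrak p_i\hat R$ is prime, and $\mathfrak p_i\hat R\cap R=\mathfrak p_i$, so there are no inclusions among these primes. For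 some $N$ we have $(\mathfrak p_1\cdots\mathfrak p_s)^N\subset xR$, so every prime containing $x\hat R$ contains some $\mathfrak p_i\hat R$. Thus $\mathrm{Min}(x\hat R)=\{\mathfrak p_i\hat R\}$. A complete local domain is catenary, so $\operatorname{ht}I\hat R=\dim\hat R-\dim\hat R/I\hat R=n-\dim R/I=\operatorname{ht}I$ for homogeneous $I$, in particular for all sums of the $\mathfrak p_i$.

**Standard graded version.** *For suitable $m\ge1$ the Veronese ring $A=R^{(m)}=\bigoplus_dR_{dm}$ is generated by $R_m$ over $\Bbbk$, and $(A,x^m)$ with the primes $\mathfrak p_i\cap A$ has all the properties of $(R,x)$, with $x^m\in A_1$.*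

The existence of $m$ is a textbook fact for finitely generated graded algebras. $R$ is integral over $A$, since $f^m\in A$ for homogeneous $f$. So $\dim A=n$ and $\dim A/(I\cap A)=\dim R/I$ for every ideal $I\subsetneq R$, hence $\operatorname{ht}(I\cap A)=\operatorname{ht}I$ by (F1). The primes $\mathfrak p_i\cap A$ have height $1$ and contain $x^m$. A minimal prime of $x^mA$ lies under a prime of $R$ containing $x$, hence contains some $\mathfrak p_i\cap A$ and equals it. They are distinct because a homogeneous $f\in R$ lies in $\mathfrak p_i$ iff $f^m\in\mathfrak p_i\cap A$. Finally, a homogeneous element of $\sum_{i\in\alpha}\mathfrak p_i$ of degree divisible by $m$ is a sum of homogeneous elements of the $\mathfrak p_i$ of that same degree, so $\big(\sum_{i\in\alpha}\mathfrak p_i\big)\cap A=\sum_{i\in\alpha}(\mathfrak p_i\cap A)$. Heights of sums are thus preserved, and the sums that were equal to $R_+$ become $R_+\cap A=A_+$.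

## 7. Normal rings of dimension at least four have $H^1(\Delta(x);\mathbb Z)=0$

Our construction used gluing, which destroys normality. This cannot be helped.

**Theorem 3.** Let $\Bbbk$ be separably closed, $R$ a normal $\mathbb N$-graded domain of dimension $n\ge4$, and $x\neq0$ homogeneous of positive degree. Then $H^1(\Delta(x);\mathbb Z)=0$.

**Corollary.** With $\Bbbk$ separably closed and $\dim R\ge4$, a pair with $\mathrm{Min}(xR)=\{\mathfrak p_1,\mathfrak p_2,\mathfrak p_3\}$, $\operatorname{ht}(\mathfrak p_i+\mathfrak p_j)<\dim R$ for $i\ne j$, and $\operatorname{ht}(\mathfrak p_1+\mathfrak p_2+\mathfrak p_3)=\dim R$ cannot occur with $R$ normal. More generally it cannot occur if the normalization $\operatorname{Spec}R^\nu\to\operatorname{Spec}R$ is injective.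

*Proof of the Corollary from Theorem 3.* In such a pair $\Delta(x)$ is the boundary of a triangle, with $H^1=\mathbb Z$, so $R$ is not normal. For the second claim recall that the normalization $R^\nu$ is a finite $R$-module, that it is graded, and that it lives in degrees $\ge0$. (A homogeneous $y$ of negative degree, integral over $R$, satisfies a homogeneous equation $y^k+a_1y^{k-1}+\dots+a_k=0$ whose coefficients have negative degree, so $y^k=0$.) Its degree-zero part is a domain of finite dimension over $\Bbbk$, so a finite field extension $\Bbbk'$ of $\Bbbk$, again separably closed. So $R^\nu$ is a normal $\mathbb N$-graded domain over $\Bbbk'$ of the same dimension. If $\operatorname{Spec}R^\nu\to\operatorname{Spec}R$ is injective, it is a closed continuous bijection, a homeomorphism, taking $R^\nu_+$ to $R_+$ and $V(xR^\nu)$ to $V(xR)$. Now $\alpha$ is a face of $\Delta(x)$ iff $\bigcap_{i\in\alpha}V(\mathfrak p_i)\neq\{R_+\}$. So both rings give the same complex, and Theorem 3 for $R^\nu$ excludes the triangle. $\blacksquare$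

The bound $n\ge4$ is sharp: for $R=\Bbbk[x_0,x_1,x_2]$ and $x=x_0x_1x_2$ the complex is a $3$-cycle.

The strategy: a cycle in $\Delta(x)$ lets us unwind $D$ to connected cyclic covers of every large prime degree $\ell$. Suppose such a cover extends to an irreducible cover of $X$. Then on a surface section the pullback of the ample divisor $D$ breaks into a long necklace of $\ell$ pieces, each meeting only nearby ones, and the Hodge index theorem forbids long necklaces. The delicate point is the extension. For an open set $U=X\setminus D$ that is affine and smooth of dimension $N\geq3$, the obstruction group $H^2_c(U,\mathbb Z/\ell)$ is dual to $H^{2N-2}(U,\mathbb Z/\ell(N))$, which vanishes since $2N-2>N$. Our $U$ is only normal. Duality then replaces the constant sheaf by the dualizing complex, and the vanishing argument breaks at one term, supported at finitely many points. The cure is to remove these points from $X$.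

### 7.1. Facts from étale cohomology and surface theory

Let $\Bbbk$ be algebraically closed, $\ell\ne\operatorname{char}\Bbbk$ a prime, $\Lambda=\mathbb Z/\ell$. For a scheme $Y$ of finite type over $\Bbbk$ with structure map $f$ put $\omega_Y=f^!\Lambda$ and $\mathbb D=R\mathcal Hom(-,\omega_Y)$.

* (E1) $\omega_Y$ is bounded and constructible, and $\mathbb D\mathbb DK=K$ for $K$ bounded constructible (SGA 4½, Th. finitude, 4.3). For a locally closed immersion $i$, $i^*\mathbb DK=\mathbb D(i^!K)$; for an open immersion $b$, $Rb_*\mathbb DK=\mathbb D(b_!K)$ and $\omega$ restricts to $\omega$. The groups $H^q_c(Y,K)$ and $H^{-q}(Y,\mathbb DK)$ are dual (SGA 4, XVIII). If $Y$ is smooth of pure dimension $e$, then $\omega_Y=\Lambda(e)[2e]$.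
* (E2) Artin's vanishing theorem (SGA 4, XIV, 3.2): a constructible sheaf on an affine scheme of dimension $e$ of finite type over $\Bbbk$ has no cohomology in degrees $>e$.
* (E3) $H^1(Y,\Lambda)$ classifies $\mathbb Z/\ell$-torsors $Y'\to Y$ (finite étale), compatibly with restriction.
* (E4) The strict henselization $A$ of a normal local ring is a normal local domain of the same dimension, and $H^q(\operatorname{Spec}A,\Lambda)=0$ for $q>0$.
* (E5) Bertini (Jouanolou, *Théorèmes de Bertini et applications*, Thm. 6.3): if $Y$ is irreducible of finite type and $\varphi:Y\to\mathbb P^m$ has image with closure of dimension $\ge2$, then $\varphi^{-1}(H)$ is irreducible for all hyperplanes $H$ in a dense open subset of the dual space.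
* (E6) Every projective surface has a projective birational morphism from a smooth projective surface (Lipman 1978).
* (E7) Hodge index theorem (Hartshorne, *Algebraic Geometry*, V.1.9): on a smooth projective surface, if $G^2>0$ and $v\cdot G=0$ for $v\in NS\otimes\mathbb R$, then $v^2\le0$.

As an example of $\omega$ at a singular point, let $\operatorname{char}\Bbbk\ne2$, $\ell=2$, and $U=\mathbb A^3/\{\pm1\}$ with singular point $u$. By the computation of part (a) below with $C=\{u\}$, the stalk of $\mathcal H^{-2}(\omega_U)$ at $u$ is dual to $H^2_u(\operatorname{Spec}A,\Lambda)\cong H^1(\operatorname{Spec}A\setminus u,\mathbb Z/2)$, with $A$ the strict henselization at $u$. The punctured spectrum has a connected étale double cover, the punctured spectrum of a regular strictly henselian ring of dimension $3$, which is simply connected by purity. So the group is $\mathbb Z/2$, and $\mathcal H^{-2}(\omega_U)\ne0$ although $N=3$.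

### 7.2. Translation and reductions

**Step 1: from $R$ to a projective variety.** *We turn $\Delta(x)$ into the nerve of the components of an ample divisor.* Let $X=\operatorname{Proj}R$, a projective integral scheme of dimension $N=n-1\ge3$. It is normal: its local charts $(R_f)_0$ are degree-zero parts of normal graded domains $R_f$, and an element of the fraction field of $(R_f)_0$ that is integral over $(R_f)_0$ lies in $R_f$ and has degree $0$. Choose a multiple $\mu$ of $\deg x$ for which the Veronese ring $R^{(\mu)}$ is generated by $R_\mu$. Then $L=\mathcal O_X(\mu)$ is an ample line bundle, a power $\xi$ of $x$ is a section of it, and the zero set of $\xi$ is $D=V_+(x)$, with irreducible components $D_i=V_+(\mathfrak p_i)$. Since $\bigcap_{i\in\alpha}D_i=V_+(\sum_{i\in\alpha}\mathfrak p_i)$ is empty iff the sum is $R_+$-primary, a nonempty $\alpha$ is a face of $\Delta=\Delta(x)$ iff $\bigcap_{i\in\alpha}D_i\ne\emptyset$.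

**Step 2: reduction to $\Bbbk$ algebraically closed and uncountable.** *Countably many Bertini conditions will have to be met at once.* Let $F$ be the function field of $X$. As $\bar\Bbbk/\Bbbk$ is purely inseparable, $X_{\bar\Bbbk}\to X$ is a homeomorphism, and $F'=(F\otimes_\Bbbk\bar\Bbbk)_{\rm red}$ is a field, purely inseparable over $F$. Let $X_1$ be the normalization of $(X_{\bar\Bbbk})_{\rm red}$. Because $(X_{\bar\Bbbk})_{\rm red}$ is integral over $X$ with function field $F'$, $X_1$ is also the normalization of $X$ in $F'$. A local section $y$ of $\mathcal O_{X_1}$ has a power $y^{p^a}\in F$ (with $p$ the characteristic exponent). It is integral over $\mathcal O_X$, so it lies in $\mathcal O_X$ by normality. Hence over each prime there is exactly one prime, and the integral map $X_1\to X$ is a homeomorphism. $X_1$ is a normal projective variety over $\bar\Bbbk$. The pullback of $L$ to $X_1$ is ample, since $X_1\to(X_{\bar\Bbbk})_{\rm red}$ is finite. And $\Delta$ is unchanged. So let $\Bbbk=\bar\Bbbk$. Base change to an uncountable algebraically closed extension preserves normality and integrality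 of $X$, ampleness, irreducibility of the $D_i$, and emptiness or nonemptiness of intersections.

From now on $\Bbbk$ is algebraically closed and uncountable, $X$ is a normal projective variety of dimension $N\ge3$, and $D$ is the zero set of a nonzero section $\xi$ of the ample bundle $L$, with components $D_i$ and nerve $\Delta$.

**Step 3: connectedness.** *This is needed for covers and for closed paths.* $D$ is the support of an effective ample divisor on a normal projective variety of dimension $\ge2$, so it is connected (Hartshorne, III.7.9). Hence $\Delta$ is connected: a partition of its vertices without edges between the parts would split $D$ into two disjoint nonempty closed sets. The open set $U=X\setminus D$ is affine.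

### 7.3. Cyclic covers of $D$ extend after removing finitely many points

**Lemma 4.** Let $\ell\ne\operatorname{char}\Bbbk$ be prime, $\Lambda=\mathbb Z/\ell$. There is a finite set $Z\subset U$ of closed points such that $H^1(X\setminus Z,\Lambda)\to H^1(D,\Lambda)$ is surjective.

**Part (a): supports of the cohomology sheaves of $\omega_U$.** *Normality enters here.* Claim: if $\mathcal H^{-j}(\omega_U)\ne0$ and $e$ is the dimension of its support, then either $e=N$ and $j=2N$, or $j\ge2e+2$. The same holds for every open subset of $U$, since affineness is not used.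

Let $C$ be an $e$-dimensional irreducible component of the closure of the support and $\bar c$ a geometric point over its generic point $c$. As the support is constructible, it contains $c$. If $\operatorname{codim}C\le1$, then $U$ is regular at $c$ by normality, hence smooth near $c$. There $\omega_U=\Lambda(N)[2N]$, so $j=2N$. If $e=N$ we are in the first case, and if $e\le N-1$, then $j=2N\ge2e+2$.

Let $\operatorname{codim}C\ge2$, and let $i:C^\circ\to U$ be the inclusion of a smooth dense open subset of $C$ on which the sheaves $R^ti^!\Lambda$ are locally constant. By (E1)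
$$i^*\omega_U=i^*\mathbb D\Lambda=\mathbb D(i^!\Lambda)=R\mathcal Hom(i^!\Lambda,\Lambda(e)[2e]).$$
For a locally constant constructible sheaf $\mathcal F$ of $\Lambda$-modules, étale locally $\mathcal F\cong\Lambda^k$, so the sheaves $\mathcal Ext^p(\mathcal F,\Lambda)$ vanish for $p>0$. Therefore
$$i^*\mathcal H^{-j}(\omega_U)=\mathcal Hom(R^{j-2e}i^!\Lambda,\ \Lambda(e)).$$
Next we compute stalks at $\bar c$. Let $A$ be the strict henselization of $\mathcal O_{U,c}$ at $\bar c$. Choose $U^\circ\subset U$ open with $C^\circ$ closed in it, and let $k:U^\circ\setminus C^\circ\to U^\circ$ be the inclusion. The stalk at $\bar c$ of $Rk_*\Lambda$ is the cohomology of the part of $\operatorname{Spec}A$ lying over $U^\circ\setminus C^\circ$. As $c$ is the generic point of $C$, the preimage of $C^\circ$ in $\operatorname{Spec}A$ is just the closed point. So the triangle $i_*i^!\Lambda\to\Lambda\to Rk_*\Lambda$ gives $(R^ti^!\Lambda)_{\bar c}=H^t_{\bar c}(\operatorname{Spec}A,\Lambda)$, cohomology with support in the closed point. By (E4) $A$ is a normal domain of dimension $\ge2$, so its punctured spectrum is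 nonempty and irreducible, hence connected, and $H^1(\operatorname{Spec}A,\Lambda)=0$. In the exact sequence
$$0\to H^0_{\bar c}\to H^0(\operatorname{Spec}A,\Lambda)\to H^0(\operatorname{Spec}A\setminus\bar c,\Lambda)\to H^1_{\bar c}\to H^1(\operatorname{Spec}A,\Lambda)=0$$
the middle map is $\Lambda\xrightarrow{\ \sim\ }\Lambda$, so $H^0_{\bar c}=H^1_{\bar c}=0$. Since $\mathcal H^{-j}(\omega_U)_{\bar c}\ne0$, we get $j-2e\ge2$.

**Part (b): the choice of $Z$ and a vanishing.** *We remove the one term that Artin's theorem does not kill.* Take $j=2$ in (a). The case $e=N$, $2=2N$ is impossible, so $2\ge2e+2$ and $e=0$: the sheaf $\mathcal H^{-2}(\omega_U)$ has finite support. Call this support $Z$ (possibly empty), and put $V=U\setminus Z$, $b:V\hookrightarrow U$, $\omega_V=\omega_U|_V$. Claim: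
$$H^{-2}(U,b_!\omega_V)=0.\tag{3}$$
By the spectral sequence of the bounded complex $b_!\omega_V$ it suffices that $H^{j-2}(U,b_!\mathcal H^{-j}(\omega_V))=0$ for all $j$. For $j\le1$ the degree is negative. For $j=2$ the sheaf is $0$. Let $j\ge3$, and suppose that the sheaf is nonzero, with support of dimension $e$. If $e=N$, then $j=2N$ and $j-2=2N-2>N$, as $N\ge3$. Otherwise (a), applied to $V$, gives $j-2\ge2e$. So $j-2>e$ if $e\ge1$, and $j-2\ge1>e$ if $e=0$. In all cases $j-2>e$. The sheaf lives on the closure in $U$ of its support, which is affine of dimension $e$, so (E2) gives the vanishing.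

**Part (c): from the vanishing to surjectivity.** *We identify the obstruction group with the dual of* (3). Let $W=X\setminus Z\supset D$, and let $h:V\to W$, $a:W\to X$, $\iota:U\to X$ be the inclusions. Then $a^*\iota_!Rb_*\Lambda=h_!\Lambda$, because $W\cap U=V$ and $Rb_*\Lambda$ restricts to $\Lambda$ on $V$. The adjunction map
$$\iota_!Rb_*\Lambda\ \to\ Ra_*a^*\iota_!Rb_*\Lambda=Ra_*h_!\Lambda$$
is an isomorphism. Over $W$ this is clear, and over $U$ the map is $Rb_*\Lambda\to Rb_*b^*Rb_*\Lambda=Rb_*\Lambda$, an isomorphism; and $X=W\cup U$, since $Z\cap D=\emptyset$. As $X$ is proper,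
$$H^2(W,h_!\Lambda)=H^2(X,\iota_!Rb_*\Lambda)=H^2_c(U,Rb_*\Lambda),$$
which by (E1) is dual to $H^{-2}(U,\mathbb DRb_*\Lambda)$. Now $\Lambda_V=\mathbb D\omega_V$, so $Rb_*\Lambda=Rb_*\mathbb D\omega_V=\mathbb D(b_!\omega_V)$ and $\mathbb DRb_*\Lambda=b_!\omega_V$ by biduality. By (3) the group vanishes. Since $W\setminus V=D$, the sequence $0\to h_!\Lambda\to\Lambda_W\to\Lambda_D\to0$ gives the exact sequence
$$H^1(W,\Lambda)\to H^1(D,\Lambda)\to H^2(W,h_!\Lambda)=0.$$
This proves Lemma 4. $\blacksquare$

### 7.4. Unwinding $D$ along a cocycle

Suppose $H^1(\Delta;\mathbb Z)\ne0$; we seek a contradiction.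

**Step 4: the cover of $D$.** *We turn the cohomology class into connected cyclic covers.* Choose an integral simplicial $1$-cocycle $f=(f_{ij})$ that is not a coboundary: $f_{ji}=-f_{ij}$, $f_{ii}=0$, and $f_{ij}+f_{jk}=f_{ik}$ on triangles of $\Delta$. As $\Delta$ is connected, the sums of $f$ along closed edge paths at a fixed vertex form a subgroup $g\mathbb Z$, and $g\ne0$, since otherwise $f$ would be a coboundary. Let $\Phi=\max|f_{ij}|\ge1$, and let $\ell$ be a prime with $\ell\neq\operatorname{char}\Bbbk$, $\ell\nmid g$, $\ell>2\Phi+2$.

Consider the étale sheaf on $D$ of tuples $(r_i)_i$, where $r_i$ is a section of $\mathbb Z/\ell$ over $D_i$, with $r_j=r_i+f_{ij}$ on $D_i\cap D_j$. At a geometric point $y$ the set $\{i:y\in D_i\}$ is a face of $\Delta$, and $f$ is a cocycle on it. So an element of the stalk is determined by any one of its entries, which is arbitrary: the stalk is a $\mathbb Z/\ell$-torsor, with $\mathbb Z/\ell$ acting by adding a constant to all $r_i$. A stalk element extends, as a tuple of constants, to the neighborhood of $y$ obtained by removing the $D_i\not\ni y$. So the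 sheaf is represented by a $\mathbb Z/\ell$-torsor $P\to D$. The coordinate $r_i$ trivializes it over $D_i$:
$$P|_{D_i}=\bigsqcup_{r\in\mathbb Z/\ell}D_i^{(r)},\qquad D_i^{(r)}\cong D_i,$$
with $D_i^{(r)}$ the part where $r_i=r$. The generator of $\mathbb Z/\ell$ maps $D_i^{(r)}$ to $D_i^{(r+1)}$, and by the gluing rule
$$D_i^{(r)}\cap D_j^{(r')}\ne\emptyset\iff D_i\cap D_j\neq\emptyset\ \text{ and }\ r'=r+f_{ij}\ \text{in }\mathbb Z/\ell.\tag{4}$$
$P$ is connected. Indeed each $D_i^{(r)}$ is connected; following closed edge paths from $D_i^{(r)}$ we reach $D_i^{(r+g)}$, hence all $D_i^{(r')}$ as $\ell\nmid g$; and $\Delta$ is connected. In the simplest case, $\Delta$ a triangle with $f_{12}=f_{23}=0$, $f_{31}=1$, $P$ is a closed necklace of $3\ell$ components.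

**Step 5: an irreducible cover of $X$ minus finitely many points.** *Normality enters a second time.* By Lemma 4 and (E3) there are a finite $Z_\ell\subset U$ and a $\mathbb Z/\ell$-torsor $W'_\ell\to W_\ell=X\setminus Z_\ell$ that restricts to $P$ on $D$. A connected component of $W'_\ell$ is finite étale over the connected $W_\ell$, hence surjects onto it, hence meets the preimage $P$ of $D$. As $P$ is connected, it lies in one component. So there is only one component, and $W'_\ell$ is connected. Being étale over a normal scheme, $W'_\ell$ is normal; a connected normal Noetherian scheme is irreducible.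

### 7.5. A surface section that does not depend on $\ell$

**Step 6: cutting down to surfaces.** *We want intersection numbers independent of $\ell$, so one section must serve all $\ell$.* Embed $X\subset\mathbb P^m$. Choose hyperplanes $H_1,\dots,H_{N-2}$ one after another (there is at least one) such that, with $\mathcal H_t=H_1\cap\dots\cap H_t$:

* $X\cap\mathcal H_t$ is irreducible of dimension $N-t$, and $\dim(D\cap\mathcal H_t)=N-1-t$;
* $H_1$ avoids $Z_\ell$, for every admissible $\ell$;
* the preimage of $\mathcal H_t$ in $W'_\ell$ is irreducible of dimension $N-t$, for every admissible $\ell$.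

At each stage each condition holds for all hyperplanes in some dense open subset of the dual space. For irreducibility this is (E5): the maps $X\to\mathbb P^m$ and $W'_\ell\to\mathbb P^m$ are quasi-finite, and before each cut the dimension is at least $3$. For the dimensions one only has to avoid hyperplanes containing one of finitely many closed sets of positive dimension. There are countably many $\ell$ and $\Bbbk$ is uncountable, so all conditions can be met at once.

Let $\mathcal H=\mathcal H_{N-2}$ and $\Sigma=(X\cap\mathcal H)_{\rm red}$, an irreducible projective surface, not contained in $D$ and disjoint from all $Z_\ell$. Then $\Sigma'_\ell=W'_\ell\times_{W_\ell}\Sigma$ is a $\mathbb Z/\ell$-torsor over $\Sigma$, and it is irreducible, since its points form the preimage of $\mathcal H$. Let $\tilde\Sigma_0\to\Sigma$ be as in (E6), and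
$$\pi:\tilde\Sigma=\tilde\Sigma_0\times_\Sigma\Sigma'_\ell\to\tilde\Sigma_0,$$
a $\mathbb Z/\ell$-torsor. Then $\tilde\Sigma$ is smooth, and projective because $\pi$ is finite. It is irreducible. Indeed each connected component surjects onto $\tilde\Sigma_0$, hence meets the preimage of the dense open set of $\Sigma$ over which $\tilde\Sigma_0\to\Sigma$ is an isomorphism. This preimage is an open subset of the irreducible $\Sigma'_\ell$, hence connected, so there is only one component; and a connected smooth scheme is irreducible.

**Step 7: the necklace of divisors.** *We record the intersection numbers.* Let $G_0=\sum_\Gamma a_\Gamma\Gamma$, $a_\Gamma>0$, be the pullback to $\tilde\Sigma_0$ of the effective Cartier divisor of $\xi$; it is defined because $\Sigma\not\subset D$. Put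
$$\delta:=G_0^2=(L|_\Sigma)^2>0,\qquad\kappa_0:=\sum_{\Gamma\ne\Gamma'}a_\Gamma a_{\Gamma'}\,\Gamma\cdot\Gamma'\ge0,$$
the second sum over ordered pairs. The equality holds since $\tilde\Sigma_0\to\Sigma$ is birational, and the inequality $\delta>0$ since $L|_\Sigma$ is ample. Neither number depends on $\ell$.

Each $\Gamma$ maps into $D$, hence into some $D_i$; fix one such $i=i(\Gamma)$. As the torsor restricts to $P$ over $D$, $\pi^{-1}(\Gamma)=\bigsqcup_r\Gamma^{(r)}$ with $\Gamma^{(r)}=\Gamma\times_{D_i}D_i^{(r)}\cong\Gamma$. Put $G_r=\sum_\Gamma a_\Gamma\Gamma^{(r)}$ for $r\in\mathbb Z/\ell$. As $\pi$ is étale, $\tilde G:=\pi^*G_0=\sum_rG_r$. The generator of $\mathbb Z/\ell$ maps $G_r$ to $G_{r+1}$, so $q_t:=G_r\cdot G_{r+t}$ depends only on $t\in\mathbb Z/\ell$.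

*Only nearby pieces meet.* If $\Gamma^{(r)}\cap\Gamma'^{(r+t)}\ne\emptyset$, its points map to points of $D_i^{(r)}\cap D_j^{(r+t)}$ with $i=i(\Gamma)$, $j=i(\Gamma')$, so $t\equiv f_{ij}$ by (4). Hence $q_t=0$ unless $t$ has a representative with $|t|\le\Phi$. This representative is unique because $\ell>2\Phi+2$.

*The off-diagonal terms are bounded.* Let $t\ne0$. Then $\Gamma^{(r)}\cap\Gamma^{(r+t)}=\emptyset$, and distinct curves meet nonnegatively, so $q_t\ge0$. For $\Gamma\ne\Gamma'$ the projection formula gives $\sum_t\Gamma^{(r)}\cdot\Gamma'^{(r+t)}=\Gamma^{(r)}\cdot\pi^*\Gamma'=\Gamma\cdot\Gamma'$, with all terms $\ge0$. Hence $\sum_{t\ne0}q_t\le\kappa_0$.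

*The totals.* $\sum_tq_t=G_r\cdot\pi^*G_0=G_0\cdot G_0=\delta$, and $\tilde G^2=\ell\delta>0$.

**Step 8: the contradiction.** *A slowly rotating combination of the $G_r$ is orthogonal to $\tilde G$ and has positive square.* Let $c_r=\cos(2\pi r/\ell)$ and $v=\sum_rc_rG_r\in NS(\tilde\Sigma)\otimes\mathbb R$. Then $v\cdot\tilde G=\sum_rc_r\,(G_r\cdot\pi^*G_0)=\delta\sum_rc_r=0$. From $c_rc_{r+t}=\frac12\big(\cos\frac{2\pi t}{\ell}+\cos\frac{2\pi(2r+t)}{\ell}\big)$ and $\ell$ odd, $\sum_rc_rc_{r+t}=\frac\ell2\cos\frac{2\pi t}\ell$. Hence
$$v^2=\frac\ell2\sum_{|t|\le\Phi}q_t\cos\frac{2\pi t}\ell=\frac\ell2\Big(\delta-\sum_{0<|t|\le\Phi}q_t\big(1-\cos\tfrac{2\pi t}\ell\big)\Big)\ge\frac\ell2\Big(\delta-\kappa_0\big(1-\cos\tfrac{2\pi\Phi}\ell\big)\Big),$$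
where the last step uses $q_t\ge0$ and the monotonicity of $1-\cos$ on $[0,\pi]$, with $2\pi\Phi/\ell<\pi$. Since $\delta>0$, $\kappa_0$ and $\Phi$ do not depend on $\ell$, the right side is positive for large $\ell$. But $\tilde G^2>0$ and $v\cdot\tilde G=0$ force $v^2\le0$ by (E7). So $H^1(\Delta(x);\mathbb Z)=0$. $\blacksquare$

### 7.6. Where the glued ring leaves this argument

Take $\Bbbk$ algebraically closed and uncountable, and let $R\subset S$ be the rings of Theorem 1. If $g\in S$ is a monomial with exponent $(d,i,e,b)$, then $Tg$ has exponent $(d+1,i,e,b)$ with $(d+1)\pm e\ge1$, so $Tg\in J$. Thus $TS\subset J\subset R$ and $R_T=S_T$. Since $S$ is the ring of all lattice points of a cone, it is normal, so $U=X\setminus D=\operatorname{Spec}(S_T)_0$ is normal. Hence Lemma 4, whose proof uses normality only on $U$, holds for $X=\operatorname{Proj}R$. Here $D$ is connected, and Step 4 applies with $\Delta$ a triangle. So $W'_\ell$ exists and is connected by the argument of Step 5. Steps 6 to 8 need of it only irreducibility. Were it irreducible for infinitely many $\ell$, they would yield a contradiction;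 so for all large $\ell$ the connected cover $W'_\ell$ is reducible. What fails is the passage from connected to irreducible in Step 5: it requires normality of $X$ along $D$ too, and the glued curve lies in $D$.
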